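\title{Degrees of generators of toric ideals of twinned order polytopes}

\begin{abstract}
Two partial orders $P$ and $Q$ on a $d$-element set determine a twinned order polytope and a toric ideal. We consider the conjecture that this ideal is always generated by quadratic binomials and show that it fails for $d=5$, by an example in which the relevant fiber has three monomials. For arbitrary $P$ and $Q$ we prove that the ideal is generated by binomials of degree at most $\max\{2,\min\{\ell,d-2\}\}$, where $\ell$ is the largest size of a strongly connected component of the digraph formed by the relations of both orders. The bound $\max\{2,\ell\}$ is attained for every $\ell\ge3$. The conjecture holds exactly for $d\le4$, and the degrees of minimal generators are unbounded.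
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P$ and $Q$ be posets with $d$ elements each. We label both ground sets by $[d]=\{1,\dots,d\}$, so that $P$ and $Q$ become two partial orders $<_P$ and $<_Q$ on the same set. A subset $I\subseteq[d]$ is a \emph{poset ideal} of $P$ if $b\in I$ and $a<_Pb$ imply $a\in I$; the sets $\emptyset$ and $[d]$ are poset ideals, and unions and intersections of poset ideals are poset ideals. Let $\mathcal J(P)$ and $\mathcal J(Q)$ be the sets of poset ideals of $P$ and $Q$. For $S\subseteq[d]$ let $\rho(S)=\sum_{a\in S}\mathbf e_a\in\mathbb Z^d$ be its indicator vector, and put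
\[
\Omega(P,-Q)=\{\rho(I):\emptyset\ne I\in\mathcal J(P)\}\cup\{-\rho(J):\emptyset\ne J\in\mathcal J(Q)\}\cup\{\mathbf 0\}.
\]
The convex hull of $\Omega(P,-Q)$ is the \emph{twinned order polytope} of $P$ and $Q$.

Fix a field $K$. Let $R$ be the polynomial ring over $K$ with one variable for each point of $\Omega(P,-Q)$: a variable $x_I$ for $\emptyset\ne I\in\mathcal J(P)$, a variable $y_J$ for $\emptyset\ne J\in\mathcal J(Q)$, and a variable $z$. Let
\[
\pi:R\to K[t_1^{\pm1},\dots,t_d^{\pm1},s],\qquad x_I\mapsto t^{\rho(I)}s,\quad y_J\mapsto t^{-\rho(J)}s,\quad z\mapsto s,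
\]
where $t^v=t_1^{v_1}\cdots t_d^{v_d}$. The \emph{toric ideal} is $I_\Omega=I_{\Omega(P,-Q)}=\ker\pi$. Throughout we put $x_\emptyset=y_\emptyset=z$, which is compatible with the formulas for $\pi$, and we abbreviate $x_{\{1,2,5\}}$ to $x_{125}$.

A monomial of degree $n$ in $R$ is a list of $n$ points of $\Omega(P,-Q)$, up to order, and $\pi$ remembers only their number and their sum. So $I_\Omega$ records the different ways to write one vector as a sum of $n$ points. It is generated by quadrics as soon as any two such ways can be transformed into each other by exchanging two summands at a time (Lemma~\ref{lem:connected}). Two kinds of exchanges are visible at once: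
\begin{equation}\label{eq:quadrics}
x_Ix_{I'}-x_{I\cap I'}\,x_{I\cup I'},\qquad y_Jy_{J'}-y_{J\cap J'}\,y_{J\cup J'},\qquad x_Iy_J-x_{I\setminus T}\,y_{J\setminus T},
\end{equation}
where in the last binomial $T\subseteq I\cap J$ is such that $I\setminus T\in\mathcal J(P)$ and $J\setminus T\in\mathcal J(Q)$. The first two kinds \emph{sort}, the third \emph{cancels}. The sorting quadrics in the $x_I$ generate all relations among the $x_I$ and $z$ alone, as the proof of Lemma~\ref{lem:sort} shows, so the question is how the two orders interact.

A \emph{common linear extension} of $P$ and $Q$ is a permutation $i_1i_2\cdots i_d$ of $[d]$ in which $a$ precedes $b$ whenever $a<_Pb$ or $a<_Qb$. Hibi and Matsuda \cite{HM} proved that if $P$ and $Q$ have a common linear extension, then $I_\Omega$ has a quadratic Gr\"obner basis with respect to a reverse lexicographic order in which $z$ is the smallest variable. A Gr\"obner basis generates the ideal, so in this case $I_\Omega$ is generated by quadrics. The problem treated here comes from the same paper.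

\begin{quote}
\textbf{Conjecture} (\cite{HM})\textbf{.} \emph{For arbitrary finite posets $P$ and $Q$ with $|P|=|Q|=d$, the toric ideal $I_{\Omega(P,-Q)}$ is generated by quadratic binomials.}
\end{quote}

The guess is natural, because quadrics also suffice at the opposite extreme: if $P$ is the chain $1<2<\dots<d$ and $Q$ is the reversed chain, so that the orders disagree on every pair, then $I_\Omega$ is generated by quadratic binomials (Example~\ref{ex:chains}). As we shall see, no pair with $d\le4$ contradicts the guess either. It fails for $d=5$.

The ideal $I_\Omega$ is homogeneous, since every variable maps to $s$-degree $1$. We say that $I_\Omega$ \emph{has a minimal generator of degree $n$} if $(I_\Omega)_n\ne R_1\cdot(I_\Omega)_{n-1}$, where subscripts denote homogeneous parts and the product is the span of products. Equivalently, every generating set of homogeneous polynomials contains an element of degree $n$; in particular $I_\Omega$ is then not generated by elements of degree less than $n$. The ideal contains no nonzero polynomial of degree at most $1$, because $1$ and the variables have distinct monomials as images,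 and it contains $x_{[d]}y_{[d]}-z^2$. So there is always a minimal generator of degree $2$, and none of smaller degree.

\begin{theorem}\label{thm:five}
Let $d=5$, let $P$ be the chain $1<2<3<4$ together with the isolated element $5$, and let $Q$ consist of the chains $4<1<3$ and $5<2$. Then $I_{\Omega(P,-Q)}$ has a minimal generator of degree $3$. In particular it is not generated by quadrics, and the conjecture is false.
\end{theorem}

To measure how far $P$ and $Q$ are from having a common linear extension, let $D(P,Q)$ be the digraph on $[d]$ with an arc $a\to b$ whenever $a<_Pb$ or $a<_Qb$. Two vertices of a digraph lie in the same \emph{strongly connected component} if each can be reached from the other by a directed path. Let $\ell(P,Q)$ be the largest size of a strongly connected component of $D(P,Q)$. As $D(P,Q)$ has no loops, $\ell(P,Q)=1$ means that it has no directed cycle, and this holds exactly when its vertices can be listed with all arcs pointing forward (repeatedly remove a vertex without incoming arcs). So $\ell(P,Q)=1$ if and only if $P$ and $Q$ have a common linear extension.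

\begin{theorem}\label{thm:upper}
For all posets $P,Q$ with $|P|=|Q|=d$, the ideal $I_{\Omega(P,-Q)}$ is generated by binomials of degree at most
\[
\max\{2,\min\{\ell(P,Q),\,d-2\}\}.
\]
In particular it is generated by quadratic binomials whenever $d\le4$, and whenever $\ell(P,Q)\le2$.
\end{theorem}

The case $\ell(P,Q)=1$ is the quadratic generation that follows from the theorem of Hibi and Matsuda.

\begin{theorem}\label{thm:lower}
Let $m\ge2$.
\begin{enumerate}
\item For every $d\ge2m+1$ there are posets $P,Q$ with $|P|=|Q|=d$ such that $I_{\Omega(P,-Q)}$ has a minimal generator of degree $m+1$.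
\item For every $d\ge3m$ there are such $P,Q$ with moreover $\ell(P,Q)=m+1$. Thus the bound $\max\{2,\ell\}$ is attained for every $\ell\ge3$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:D}
Let $D(d)$ be the maximum, over all $P,Q$ with $|P|=|Q|=d$, of the largest degree of a minimal generator of $I_{\Omega(P,-Q)}$. Then $D(d)=2$ for $1\le d\le4$, $D(5)=3$, and
\[
\lfloor(d+1)/2\rfloor\le D(d)\le d-2\qquad\text{for all }d\ge5.
\]
So the conjecture is true exactly for $d\le4$, and there is no degree bound independent of $d$.
\end{corollary}

\begin{proof}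
We saw that $D(d)\ge2$. Theorem~\ref{thm:upper} gives $D(d)\le2$ for $d\le4$ and $D(d)\le d-2$ for $d\ge5$. For $d\ge5$ put $m=\lfloor(d-1)/2\rfloor\ge2$. Then $d\ge2m+1$, and Theorem~\ref{thm:lower}(1) gives $D(d)\ge m+1=\lfloor(d+1)/2\rfloor\ge3$. For $d=5$ both bounds equal $3$.
\end{proof}

The upper and the lower bounds come from one mechanism. After sorting, a monomial is determined by how often each element of $[d]$ occurs among its $x$-indices and among its $y$-indices, and what remains is to cancel elements that occur on both sides. The order relations can tie several elements into a directed cycle, so that none of them can be canceled before the others. If such elements sit in several different factors, then all these factors must change at once. A cycle lies in one strongly connected component, which bounds the number of factors involved; and with enough auxiliary elements one can block every detour, which makes the relation a minimal generator.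

\section{Fibers and profiles}\label{sec:fibers}

For $(v,n)\in\mathbb Z^d\times\mathbb Z_{\ge0}$ the \emph{fiber} $(v,n)$ is the set of monomials $N\in R$ with $\pi(N)=t^vs^n$. Its elements have degree $n$, so it is finite. Every $h\in R$ is uniquely a sum of \emph{components} $h_{(v,n)}$, each a linear combination of monomials of one fiber, and $\pi(h_{(v,n)})$ is $t^vs^n$ times the sum of the coefficients of $h_{(v,n)}$. Distinct Laurent monomials are linearly independent, so
\begin{equation}\label{eq:sum}
h\in I_\Omega\iff\text{every component of $h$ has coefficient sum }0 .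
\end{equation}
Hence the components of an element of $I_\Omega$ lie in $I_\Omega$, and $I_\Omega$ is spanned over $K$ by the differences $N-N'$ of monomials in a common fiber.

An \emph{$r$-step} replaces a monomial $N_1L$ by $N_2L$, where $N_1,N_2,L$ are monomials, $\deg N_1\le r$ and $\pi(N_1)=\pi(N_2)$. It stays in the fiber, and its reverse is again an $r$-step. Two monomials are \emph{$r$-connected} if a finite sequence of $r$-steps leads from one to the other. The next two lemmas give upper and lower bounds for the degrees of generators in these terms.

\begin{lemma}\label{lem:connected}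
If any two monomials of a common fiber are $r$-connected, then $I_\Omega$ is generated by binomials of degree at most $r$.
\end{lemma}

\begin{proof}
For an $r$-step, $N_1L-N_2L=L(N_1-N_2)$ is a multiple of a binomial of $I_\Omega$ of degree at most $r$. If $N,N'$ lie in one fiber, then $N-N'$ is the sum of these differences along a sequence of $r$-steps, and the $N-N'$ span $I_\Omega$.
\end{proof}

\begin{lemma}\label{lem:isolated}
Suppose that the fiber $(v,n)$ contains at least two monomials and that one of them, $N$, is coprime to every other monomial of the fiber. Then $I_\Omega$ has a minimal generator of degree $n$.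
\end{lemma}

\begin{proof}
Let $N'\ne N$ be in the fiber and suppose that $(I_\Omega)_n=R_1\cdot(I_\Omega)_{n-1}$. Then $N-N'=\sum_\xi\xi h_\xi$, where $\xi$ runs over the variables and $h_\xi\in I_\Omega$. Taking the component $(v,n)$ of both sides, we may assume that each $h_\xi$ is supported in a single fiber and that all monomials of $\xi h_\xi$ lie in the fiber $(v,n)$. Some $\xi h_\xi$ contains $N$ with nonzero coefficient, so $\xi$ divides $N$. By \eqref{eq:sum} the coefficients of $h_\xi$ sum to $0$, so $\xi h_\xi$ contains a second monomial $N''\ne N$. It lies in the fiber and shares the variable $\xi$ with $N$, a contradiction.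
\end{proof}

To describe a fiber we pass from monomials to multiplicities. We regard vectors in $\mathbb Z^d$ as functions on $[d]$. The \emph{profile} of a monomial
\[
N=z^\gamma\prod_{r=1}^\alpha x_{I_r}\prod_{k=1}^\beta y_{J_k}\qquad(I_r,J_k\ne\emptyset)
\]
is the pair $(f,g)$ with $f=\sum_r\rho(I_r)$ and $g=\sum_k\rho(J_k)$. Thus $f(a)$ counts the \emph{$x$-indices} $I_r$ that contain $a$, and $g(a)$ counts the \emph{$y$-indices} $J_k$ that contain $a$. If $N$ lies in the fiber $(v,n)$, then
\begin{equation}\label{eq:budget}
f-g=v,\qquad \max f\le\alpha,\qquad\max g\le\beta,\qquad\alpha+\beta\le n .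
\end{equation}
For $a\in[d]$ let $T(a)=\{r:a\in I_r\}$, so that $|T(a)|=f(a)$. Since the $I_r$ are poset ideals,
\begin{equation}\label{eq:tie}
a\le_Pb\implies T(b)\subseteq T(a),\quad\text{with equality if }f(a)=f(b).
\end{equation}
In particular $f$ is \emph{order-reversing} on $P$: $a<_Pb$ implies $f(a)\ge f(b)$. In the same way $g$ is order-reversing on $Q$. Accordingly, let $\mathcal F(v,n)$ be the finite set of pairs $(f,g)$ of functions $[d]\to\mathbb Z_{\ge0}$ such that $f$ is order-reversing on $P$, $g$ is order-reversing on $Q$, $f-g=v$, and $\max f+\max g\le n$. The profile of each monomial of the fiber $(v,n)$ lies in $\mathcal F(v,n)$.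

\section{A cubic generator for $d=5$}\label{sec:five}

Let $P$ and $Q$ be as in Theorem~\ref{thm:five}: $1<_P2<_P3<_P4$, and $4<_Q1<_Q3$, $5<_Q2$. Consider
\[
B=x_{12345}\,x_{15}\,y_{134},\qquad A=x_{125}\,x_5\,z,\qquad A'=x_{12}\,x_5^2 .
\]
The $x$-indices are initial segments of the chain $1,2,3,4$, with or without $5$, so they are ideals of $P$, and $\{1,3,4\}$ is an ideal of $Q$. All three monomials map to $t_1t_2t_5^2s^3$. Since $B$ is coprime to $A$ and to $A'$, Theorem~\ref{thm:five} follows from Lemma~\ref{lem:isolated} and the next proposition.

\begin{proposition}\label{prop:five}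
The fiber $(v,3)$ with $v=(1,1,0,0,2)$ consists of $B$, $A$ and $A'$.
\end{proposition}

\begin{proof}
Take a monomial of the fiber with profile $(f,g)$. The element $5$ uses up most of the available degree: by \eqref{eq:budget},
\[
2+2g(5)=f(5)+g(5)\le\alpha+\beta\le3,
\]
so $g(5)=0$ and $f(5)=2$. Since $5<_Q2$, also $g(2)=0$ and $f(2)=1$. The elements $4,1,3$ form the cycle $4<_Q1<_Q3<_P4$, and $v(3)=v(4)=0$, so
\[
f(4)=g(4)\ge g(1)\ge g(3)=f(3)\ge f(4).
\]
Hence $g(1)=g(3)=g(4)=f(3)=f(4)$ is one number $k$, and $f(1)=k+1$. Finally $k=f(3)\le f(2)=1$.

If $k=1$, then $f=(2,1,1,1,2)$ and $g=(1,0,1,1,0)$. So $\alpha\ge2$ and $\beta\ge1$, hence $\alpha=2$, $\beta=1$, and $z$ does not occur. The only $y$-index is $\{1,3,4\}$. Both $x$-indices contain $1$ and $5$, and by \eqref{eq:tie} the elements $2,3,4$ lie in the same single $x$-index. The monomial is $B$.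

If $k=0$, then $f=(1,1,0,0,2)$ and $g=0$. No $y$-variable occurs, $3$ and $4$ lie in no $x$-index, and by \eqref{eq:tie} the elements $1,2$ lie in the same single $x$-index. That index is $\{1,2,5\}$ or $\{1,2\}$, every other index is $\{5\}$, and $5$ occurs twice. The monomial is $A$ or $A'$.
\end{proof}

The relation $B-A$ cancels the cycle $\{1,3,4\}$: it removes these elements from $y_{134}$, removes $3$ and $4$ from $x_{12345}$, and removes $1$ from $x_{15}$. Each of the two remaining elements blocks a way of doing this with quadrics.

\begin{example}\label{ex:delete}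
Delete $2$ from both posets. Then $B-A$ becomes $x_{15}(x_{1345}\,y_{134}-x_5z)$, a multiple of a quadric. In the presence of $2$ the whole cycle cannot be removed from $x_{12345}$, because $\{2,5\}$ is not an ideal of $P$.

Delete $5$ instead. Then $B$ and $A$ become $x_{1234}\,x_1\,y_{134}$ and $x_{12}z^2$, and two $2$-steps join them:
\[
x_{1234}\cdot x_1y_{134}\;\longrightarrow\;x_{1234}\cdot x_{12}\,y_{1234}=x_{12}\cdot x_{1234}\,y_{1234}\;\longrightarrow\;x_{12}\cdot z^2 .
\]
The first step \emph{adds} the element $2$ on both sides; then the whole ground set cancels. In the presence of $5$ this detour is closed, since a $y$-index containing $2$ must contain $5$, while $g(5)=0$ on the whole fiber.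
\end{example}

\section{The upper bound}\label{sec:upper}

Fix $P$, $Q$ and a nonempty fiber $(v,n)$. By Lemma~\ref{lem:connected} we must connect any two monomials of the fiber by steps of small degree. We first reduce to profiles, then single out a profile at which all paths should end, and then descend to it by cancellations whose degree we control.

\subsection{Sorting}

For $(f,g)\in\mathcal F(v,n)$ let $I_i=\{a:f(a)\ge i\}$ and $J_j=\{a:g(a)\ge j\}$. These are poset ideals of $P$ and $Q$, because $f$ and $g$ are order-reversing, and they are nonempty for $1\le i\le\max f$ and $1\le j\le\max g$. The \emph{sorted monomial} of $(f,g)$ is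
\[
N(f,g)=z^{\,n-\max f-\max g}\prod_{i=1}^{\max f}x_{I_i}\prod_{j=1}^{\max g}y_{J_j}.
\]
An element $a$ lies in $I_i$ exactly for $i\le f(a)$ and in $J_j$ exactly for $j\le g(a)$. So $N(f,g)$ has profile $(f,g)$ and lies in the fiber $(v,n)$; thus $\mathcal F(v,n)$ is precisely the set of profiles of the fiber.

\begin{lemma}\label{lem:sort}
Every monomial of the fiber $(v,n)$ with profile $(f,g)$ is $2$-connected to $N(f,g)$.
\end{lemma}

\begin{proof}
If two $x$-indices $I,I'$ are incomparable under inclusion, replace $x_Ix_{I'}$ by $x_{I\cap I'}x_{I\cup I'}$. This $2$-step keeps the profile, because $\rho(I)+\rho(I')=\rho(I\cap I')+\rho(I\cup I')$. It raises the sum of the squares of the sizes of the $x$-indices by $2\,|I\setminus I'|\,|I'\setminus I|>0$, and this sum is at most $nd^2$. So the process stops, at a monomial whose $x$-indices form a chain $I^{(1)}\supseteq\dots\supseteq I^{(\alpha)}\ne\emptyset$. An element $a$ lies in $f(a)$ members of the chain, necessarily the first $f(a)$. Hence $I^{(i)}=I_i$ and $\alpha=\max f$. The same process sorts the $y$-indices, and the exponent of $z$ is then determined by the degree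 $n$.
\end{proof}

For $r\ge2$ we call two pairs in $\mathcal F(v,n)$ \emph{$r$-connected} if their sorted monomials are. By Lemma~\ref{lem:sort}, if an $r$-step leads from $N(f,g)$ to any monomial with profile $(f',g')$, then $(f',g')\in\mathcal F(v,n)$ and the two pairs are $r$-connected; and it suffices to show that any two pairs in $\mathcal F(v,n)$ are $r$-connected.

\subsection{The least pair}

Cancellation lowers $f$ and $g$. If we cancel greedily from two different pairs, we need to know that we arrive at the same place. This is guaranteed by the existence of a least pair.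

\begin{lemma}\label{lem:least}
There is a pair $(f_0,g_0)\in\mathcal F(v,n)$ with $f_0\le f$ and $g_0\le g$ pointwise for all $(f,g)\in\mathcal F(v,n)$.
\end{lemma}

\begin{proof}
Since $\mathcal F(v,n)$ is finite and nonempty, it suffices to show that it is closed under pointwise minima. Let $(f,g)$ and $(f',g')$ be in $\mathcal F(v,n)$. Then $\min(f,f')=\min(v+g,v+g')=v+\min(g,g')$. A pointwise minimum of order-reversing functions is order-reversing, and $\max\min(f,f')+\max\min(g,g')\le\max f+\max g\le n$.
\end{proof}

\subsection{Closed sets and cancellation}

We want to lower $f$ and $g$ by $1$ on a set $S$. If $a<_Pb$ and $f(a)=f(b)$, then lowering $f(a)$ destroys the inequality $f(a)\ge f(b)$ unless $f(b)$ is lowered as well. We record these constraints in a digraph. For $(f,g)\in\mathcal F(v,n)$ let $G(f,g)$ be the subgraph of $D(P,Q)$ on $[d]$ with the arcs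
\begin{itemize}
\item $a\to b$ if $a<_Pb$ and $f(a)=f(b)$ (\emph{type $P$}),
\item $a\to b$ if $a<_Qb$ and $g(a)=g(b)$ (\emph{type $Q$}).
\end{itemize}
An arc may have both types. A set $S\subseteq[d]$ is \emph{closed} in $G(f,g)$ if $a\in S$ and $a\to b$ imply $b\in S$. We write $f(S)$ and $g(S)$ for the sets of values of $f$ and $g$ on $S$.

\begin{lemma}\label{lem:move}
Let $(f,g)\in\mathcal F(v,n)$ and let $S\ne\emptyset$ be closed in $G(f,g)$ with $f\ge1$ and $g\ge1$ on $S$. Then $(f-\rho(S),g-\rho(S))$ lies in $\mathcal F(v,n)$ and is $r$-connected to $(f,g)$ for $r=|f(S)|+|g(S)|$. If $|S|=1$, then $r=2$.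
\end{lemma}

\begin{proof}
Each $a\in S$ is removed from the smallest $x$-index and the smallest $y$-index of $N(f,g)$ that contain it. Put $S_i=\{a\in S:f(a)=i\}\subseteq I_i$ and $S^j=\{a\in S:g(a)=j\}\subseteq J_j$. We claim that $I_i\setminus S_i\in\mathcal J(P)$. Let $a<_Pb$ with $b\in I_i\setminus S_i$. Then $a\in I_i$. If $a\in S_i$, then $i=f(a)\ge f(b)\ge i$, so $a\to b$ is an arc and $f(b)=i$; as $S$ is closed, $b\in S_i$, a contradiction. The same argument with $Q$ and $g$ gives $J_j\setminus S^j\in\mathcal J(Q)$. Now let
\[
N_1=\prod_{i\in f(S)}x_{I_i}\prod_{j\in g(S)}y_{J_j},\qquad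
N_2=\prod_{i\in f(S)}x_{I_i\setminus S_i}\prod_{j\in g(S)}y_{J_j\setminus S^j}.
\]
Since $f,g\ge1$ on $S$, the values $i$ and $j$ lie in the ranges of the products defining $N(f,g)$, so $N_1$ divides $N(f,g)$. Both monomials have degree $r$. The sets $S_i$ partition $S$, and so do the sets $S^j$; hence passing from $N_1$ to $N_2$ subtracts $\rho(S)$ from both entries of the profile, and $\pi(N_1)=\pi(N_2)$. This is an $r$-step from $N(f,g)$ to a monomial with profile $(f-\rho(S),g-\rho(S))$.
\end{proof}

To keep $r$ small we need small closed sets. A strongly connected component of a finite digraph is \emph{terminal} if no arc leaves it. Every nonempty finite digraph has one: otherwise, following arcs from component to component, we would return to a component already visited, and the components on this circuit would form a single component.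

\begin{lemma}\label{lem:choice}
Let $(f,g)\in\mathcal F(v,n)$ with $(f,g)\ne(f_0,g_0)$. Then there is a nonempty set $S$ that is closed in $G(f,g)$, satisfies $f,g\ge1$ on $S$, and induces a strongly connected subgraph of $G(f,g)$. In particular $|S|\le\ell(P,Q)$.
\end{lemma}

\begin{proof}
Since $f-f_0=g-g_0\ge0$, the set $U=\{a:f(a)>f_0(a)\}=\{a:g(a)>g_0(a)\}$ is nonempty, and $f,g\ge1$ on $U$. The set $U$ is closed: if $a\in U$ and $a\to b$ is an arc of type $P$, then $f(b)=f(a)>f_0(a)\ge f_0(b)$, so $b\in U$; for an arc of type $Q$ replace $f$ by $g$. Let $S$ be a terminal strongly connected component of the subgraph induced on $U$. An arc starting in $S$ ends in $U$, as $U$ is closed, and then in $S$, as $S$ is terminal. So $S$ is closed. It is strongly connected in the larger digraph $D(P,Q)$, whence $|S|\le\ell(P,Q)$.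
\end{proof}

\begin{example}\label{ex:graph}
In Section~\ref{sec:five} the set $\mathcal F(v,3)$ has two elements: the least pair $((1,1,0,0,2),0)$ and the profile $f=(2,1,1,1,2)$, $g=(1,0,1,1,0)$ of $B$. The digraph $G(f,g)$ has the arcs $2\to3$, $2\to4$, $3\to4$ of type $P$ and $4\to1$, $4\to3$, $1\to3$, $5\to2$ of type $Q$. Here $U=S=\{1,3,4\}$, with the cycle $3\to4\to1\to3$. We have $f(S)=\{1,2\}$ and $g(S)=\{1\}$, and the step of Lemma~\ref{lem:move} is the cubic step from $B$ to $A$.
\end{example}

\subsection{The degree of a cancellation}

The trivial estimate $|f(S)|+|g(S)|\le2|S|$ ignores that arcs force equal values. Counting values as vertices of a graph whose edges are the elements of $S$ turns the question into a comparison of vertices and edges.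

\begin{lemma}\label{lem:degree}
Let $S$ induce a strongly connected subgraph of $G(f,g)$ and let $|S|\ge2$. Then $|f(S)|+|g(S)|\le|S|$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the bipartite multigraph whose vertex set is the disjoint union of $f(S)$ and $g(S)$ and which has, for each $a\in S$, one edge, also called $a$, joining $f(a)$ to $g(a)$. It has $|S|$ edges and $|f(S)|+|g(S)|$ vertices. A connected multigraph that contains a cycle has a spanning tree and at least one further edge, hence at least as many edges as vertices. So it suffices to show that $\Gamma$ is connected and not a forest.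

If $a\to b$ is an arc, then the edges $a$ and $b$ of $\Gamma$ share a vertex. Any two elements of $S$ are joined by a directed path in $S$, and every vertex of $\Gamma$ lies on an edge. So $\Gamma$ is connected.

Since $|S|\ge2$, there is a directed cycle in $S$ without repeated vertices. Fix a type for each of its arcs. Both types occur, since otherwise an element would be strictly smaller than itself in $P$ or in $Q$. Cut the cycle into maximal runs of consecutive arcs of one type. The types of the runs alternate, so their number is even, say $2q\ge2$. Let $a_1,\dots,a_{2q}$ be the starting points of the runs in cyclic order, the first run being of type $P$. They are distinct. Along a run of type $P$ the function $f$ is constant, along a run of type $Q$ the function $g$ is constant, so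
\[
f(a_1)=f(a_2),\quad g(a_2)=g(a_3),\quad f(a_3)=f(a_4),\quad\dots,\quad g(a_{2q})=g(a_1).
\]
Thus the walk in $\Gamma$ that starts at the vertex $g(a_1)$ and traverses the edges $a_1,a_2,\dots,a_{2q}$ in turn returns to $g(a_1)$. Its edges are distinct, so they form a nonempty subgraph in which all degrees are even. A forest has no such subgraph, because a forest with an edge has a vertex of degree $1$.
\end{proof}

Connectedness of $\Gamma$ alone would give $|S|+1$, which is the true value for $|S|=1$. The cycle, which exists because $<_P$ and $<_Q$ are separately acyclic and so must alternate, saves $1$; Theorem~\ref{thm:lower}(2) shows that nothing more can be saved in terms of $\ell$.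

\subsection{Sets that miss at most one element}

The lemmas so far give the bound $\max\{2,\ell(P,Q)\}$. To obtain $d-2$ we treat $|S|\ge d-1$ differently. The largest indices $I_1$ and $J_1$ both contain $S$, so they are almost the whole ground set and can be canceled against each other, possibly after the detour of Example~\ref{ex:delete}.

\begin{lemma}\label{lem:large}
Let $(f,g)\in\mathcal F(v,n)$ and let $S\ne\emptyset$ be closed in $G(f,g)$ with $f,g\ge1$ on $S$ and $|S|\ge d-1$. Then for $T=S$ or $T=[d]$ the pair $(f-\rho(T),g-\rho(T))$ lies in $\mathcal F(v,n)$ and is $2$-connected to $(f,g)$.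
\end{lemma}

\begin{proof}
The product $x_{I_1}y_{J_1}$ divides $N(f,g)$, and $S\subseteq I_1\cap J_1$.

\emph{Case 1: $I_1=J_1$.} This set is $T=S$ or $T=[d]$, and the $2$-step $x_Ty_T\to z^2$ leads to $(f-\rho(T),g-\rho(T))$. For later use we note that this step is available for every pair in $\mathcal F(v,n)$ all of whose values are at least $1$, with $T=[d]$.

Otherwise $[d]\setminus S$ is a single element $w$, and one of $I_1,J_1$ is $[d]$ while the other is $S$. The statement is symmetric under exchanging $(P,f,x,v)$ with $(Q,g,y,-v)$, so we may assume $I_1=[d]$ and $J_1=S$, that is, $f(w)\ge1$ and $g(w)=0$. We show that the claim holds with $T=S$.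

\emph{Case 2: $w$ is minimal in $P$.} Then $\{w\}\in\mathcal J(P)$, and the $2$-step $x_{[d]}y_S\to x_{\{w\}}z$ leads to $(f-\rho(S),g-\rho(S))$.

\emph{Case 3: $w$ is not minimal in $P$.} Now $\{w\}$ is not an ideal, so we first add $w$ on both sides. Let $(f',g')=(f+\mathbf e_w,g+\mathbf e_w)$. Every $a<_Pw$ lies in $S$ and satisfies $f(a)>f(w)$; for $f(a)=f(w)$ would give an arc $a\to w$ and hence $w\in S$. This is where closedness of $S$ is used. We check that $(f',g')\in\mathcal F(v,n)$. Raising the value at $w$ can only violate an inequality between $w$ and a smaller element. For $a<_Pw$ we have $f'(a)=f(a)\ge f(w)+1=f'(w)$. For $a<_Qw$ we have $a\in S$, so $g'(a)=g(a)\ge1=g'(w)$. The maxima are unchanged: there is some $a<_Pw$, and $f'(w)\le f(a)$; and $g'(w)=1\le\max g$ because $S\ne\emptyset$. Finally $f'-g'=v$.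

The set $\{w\}$ is closed in $G(f',g')$: if $w<_Pb$, then $f'(b)=f(b)\le f(w)<f'(w)$, and if $w<_Qb$, then $g'(b)=g(b)\le g(w)<g'(w)$. By Lemma~\ref{lem:move} for $\{w\}$, the pair $(f',g')$ is $2$-connected to $(f,g)$. All values of $f'$ and $g'$ are at least $1$, so the step $x_{[d]}y_{[d]}\to z^2$ leads from $(f',g')$ to $(f'-\rho([d]),g'-\rho([d]))=(f-\rho(S),g-\rho(S))$.
\end{proof}

With two elements outside $S$ the detour of Case 3 can be blocked. In Example~\ref{ex:graph} these elements are $2$ and $5$, and adding $2$ would violate $g(5)\ge g(2)$.

\subsection{Descent to the least pair}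

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $r=\max\{2,\min\{\ell(P,Q),d-2\}\}$. We show by induction on $\sum_ag(a)$ that every $(f,g)\in\mathcal F(v,n)$ is $r$-connected to $(f_0,g_0)$. Let $(f,g)\ne(f_0,g_0)$ and choose $S$ as in Lemma~\ref{lem:choice}. If $|S|\ge d-1$, apply Lemma~\ref{lem:large}. If $|S|=1$, apply Lemma~\ref{lem:move}, which gives degree $2$. If $2\le|S|\le d-2$, apply Lemma~\ref{lem:move}; by Lemma~\ref{lem:degree} the degree is at most $|S|\le\min\{\ell(P,Q),d-2\}$. In each case $(f,g)$ is $r$-connected to a pair in $\mathcal F(v,n)$ with a smaller value of $\sum_ag(a)$, to which the induction hypothesis applies. Hence any two monomials of a fiber are $r$-connected, and Lemma~\ref{lem:connected} gives the first claim. If $d\le4$ or $\ell(P,Q)\le2$, then $r=2$, and the nonzero binomials of degree at most $2$ in $I_\Omega$ are quadratic.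
\end{proof}

The proof gives more when the numbers $|f(S)|+|g(S)|$ can be bounded directly, so a large value of $\ell(P,Q)$ does not force generators of large degree.

\begin{example}\label{ex:chains}
Let $P$ be the chain $1<2<\dots<d$ and let $Q$ be the reversed chain. Then $\ell(P,Q)=d$, but $I_\Omega$ is generated by quadratic binomials. Indeed, let $S$ be as in Lemma~\ref{lem:choice}, with smallest and largest integers $a$ and $a'$. For $a\le k<a'$, a directed path from $a$ to $a'$ contains an arc $b\to b'$ with $b\le k<b'$. This arc has type $P$, so $f(b)=f(b')$, and $f(b)\ge f(k)\ge f(k+1)\ge f(b')$ gives $f(k)=f(k+1)$. Hence $f$ is constant on $S$. A path from $a'$ to $a$ shows in the same way that $g$ is constant on $S$. So Lemma~\ref{lem:move} always applies with $r=2$, and the descent uses only $2$-steps.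
\end{example}

\section{Generators of large degree}\label{sec:lower}

To reach equality in Lemma~\ref{lem:degree} with $|S|=m+1$, we take for $S$ a cycle $a_1\to c\to a_2\to\dots\to a_m\to a_1$ whose first arc has type $P$ and whose other arcs have type $Q$, and a pair $(f,g)$ with $g=1$ on $S$, $f(a_i)=i$ and $f(c)=1$. Then $|f(S)|+|g(S)|=m+1$. As in Section~\ref{sec:five}, further elements make the cancellation of $S$ unavoidable. An element $h$ plays the role of $5$: it uses up the degree and, lying below the other auxiliary elements in $Q$, fixes their multiplicities. Elements between $a_{i+1}$ and $a_i$ play the role of $2$: they force all $m$ of the $x$-indices to change when $S$ is canceled.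

\subsection{The posets}

Let $m\ge2$ and $e\ge0$. The ground set consists of elements $a_1,\dots,a_m,c,h$, elements $w_i,w_i'$ for $1\le i\le m-1$, and padding elements $u_1,\dots,u_e$. There are two variants.
\begin{itemize}
\item[(I)] $w_i'=w_i$ for all $i$, and all other elements are distinct; then $d=2m+1+e$.
\item[(II)] All listed elements are distinct; then $d=3m+e$.
\end{itemize}
We identify the ground set with $[d]$ in any way. The orders are generated by the following relations, where $1\le i\le m-1$ and $1\le j\le e$:
\begin{align*}
P:&\quad a_1<c,\qquad a_{i+1}<w_i,\qquad w_i'<a_i,\qquad\text{and in (II) also }w_i'<w_i;\\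
Q:&\quad c<a_2<a_3<\dots<a_m<a_1,\qquad h<w_i,\qquad h<w_i',\qquad h<u_j .
\end{align*}
These relations generate partial orders. The order $Q$ is the disjoint union of a chain and a poset with minimum $h$ and all other elements maximal. In (I), $P$ is the chain
\[
a_m<w_{m-1}<a_{m-1}<\dots<w_1<a_1<c
\]
together with the isolated elements $h,u_j$. In (II), every generating relation of $P$ increases the height function with value $0$ on $w_i',h,u_j$, value $1$ on $a_1,\dots,a_m$, and value $2$ on $w_i,c$, so the relations contain no cycle; see Figure~\ref{fig:split}. In both variants $w_i'\le_Pw_i$. Variant (I) with $m=2$, $e=0$ is the example of Section~\ref{sec:five}, with $(a_2,w_1,a_1,c,h)=(1,2,3,4,5)$.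

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=2pt}]
\node (c) at (0,2) {$c$}; \node (w1) at (1.5,2) {$w_1$}; \node (w2) at (3,2) {$w_2$};
\node (a1) at (0,1) {$a_1$}; \node (a2) at (1.5,1) {$a_2$}; \node (a3) at (3,1) {$a_3$};
\node (v1) at (0.5,0) {$w_1'$}; \node (v2) at (2,0) {$w_2'$}; \node at (3.6,0) {$h$};
\draw (a1)--(c) (a2)--(w1) (a3)--(w2) (v1)--(a1) (v1)--(w1) (v2)--(a2) (v2)--(w2);
\node at (1.8,-0.7) {$P$};
\node (qc) at (6,0) {$c$}; \node (q2) at (6,0.7) {$a_2$}; \node (q3) at (6,1.4) {$a_3$}; \node (q1) at (6,2.1) {$a_1$};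
\node (qh) at (8.2,0) {$h$};
\node (r1) at (7,1.2) {$w_1$}; \node (r2) at (7.8,1.2) {$w_1'$}; \node (r3) at (8.6,1.2) {$w_2$}; \node (r4) at (9.4,1.2) {$w_2'$};
\draw (qc)--(q2)--(q3)--(q1) (qh)--(r1) (qh)--(r2) (qh)--(r3) (qh)--(r4);
\node at (7.6,-0.7) {$Q$};
\end{tikzpicture}
\caption{Hasse diagrams (smaller elements lower) of the two orders of variant (II) for $m=3$ and $e=0$, on nine elements. The relations $a_1<_Pc<_Qa_2<_Qa_3<_Qa_1$ form a directed cycle, no other element lies on a directed cycle, and the toric ideal has a minimal generator of degree $4$.}
\label{fig:split}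
\end{figure}

Variant (I) uses fewer elements, but there the $w_i$ lie on a cycle of $D(P,Q)$: the chain of $P$ is closed up by $c<_Qa_m$. Variant (II) splits each $w_i$ into a maximal element $w_i$ and a minimal element $w_i'$ of $P$, which removes them from all cycles. The relation $w_i'<_Pw_i$ keeps the two halves in the same $x$-indices through \eqref{eq:tie}.

\subsection{The isolated monomial}

Let $S=\{a_1,\dots,a_m,c\}$, which is the chain component of $Q$ and hence an ideal of $Q$. For $1\le i\le m$ let
\[
H_i'=\{a_j:j>i\}\cup\{w_j,w_j':j\ge i\}\cup\{h\},
\]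
and let $H_1=H_1'\cup\{a_1,c\}$ and $H_i=H_i'\cup\{a_i\}$ for $i\ge2$. These sets are ideals of $P$. It suffices to test the generating relations. Only $H_1$ contains $c$, and it contains $a_1$. If $w_j$ lies in $H_i$ or $H_i'$, then $j\ge i$, so $a_{j+1}$ and $w_j'$ lie in $H_i'\subseteq H_i$. If $a_j$ with $j\le m-1$ lies in $H_i$ or $H_i'$, then $j\ge i$, so $w_j'\in H_i'\subseteq H_i$. Put
\[
B=y_S\prod_{i=1}^mx_{H_i},\qquad A=z\prod_{i=1}^mx_{H_i'} .
\]
The element $a_j$ lies in $H_1,\dots,H_j$ and in $H_1',\dots,H_{j-1}'$; the elements $w_j,w_j'$ lie in $H_i$ and $H_i'$ exactly for $i\le j$; the element $h$ lies in all these sets, and $c$ only in $H_1$. Subtracting $\rho(S)$ in the case of $B$, we find that $A\ne B$ both lie in the fiber $(v,m+1)$ with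
\[
v(a_j)=j-1,\qquad v(c)=0,\qquad v(w_j)=v(w_j')=j,\qquad v(h)=m,\qquad v(u_j)=0 .
\]

\begin{proposition}\label{prop:family}
In both variants, $B$ is coprime to every other monomial of the fiber $(v,m+1)$.
\end{proposition}

\begin{proof}
Take a monomial $N$ of the fiber, with $\alpha$, $\beta$, $I_r$, $(f,g)$ and $T$ as in Section~\ref{sec:fibers}. By \eqref{eq:budget},
\[
m+2g(h)=f(h)+g(h)\le\alpha+\beta\le m+1,
\]
so $g(h)=0$ and $f(h)=m$. The elements $w_i,w_i',u_j$ lie above $h$ in $Q$, so $g$ vanishes on them, $f(w_i)=f(w_i')=i$, and $f(u_j)=0$. Along the cycle $S$, using $v(a_1)=v(c)=0$,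
\[
g(c)\ge g(a_2)\ge\dots\ge g(a_m)\ge g(a_1)=f(a_1)\ge f(c)=g(c).
\]
So $g$ has a constant value $k$ on $S$, with $f(a_i)=k+i-1$ and $f(c)=k$. Since $m\ge2$, the element $w_1'<_Pa_1$ exists, and $k=f(a_1)\le f(w_1')=1$.

\emph{Case $k=1$.} Here $g=\rho(S)$, $f(a_i)=i$ and $f(c)=1$. Since $\alpha\ge f(h)=m$ and $\beta\ge1$, we get $\alpha=m$, $\beta=1$, no factor $z$, and the only $y$-variable is $y_S$. Let $T_i=T(a_i)$, a subset of $[m]$ with $i$ elements. For $i\le m-1$ we have $w_i'<_Pa_i$, $w_i'\le_Pw_i$ and $f(w_i')=f(a_i)=f(w_i)$, so \eqref{eq:tie} gives $T(w_i)=T(w_i')=T_i$. From $a_1<_Pc$ and $f(a_1)=f(c)$ we get $T(c)=T_1$. Moreover $T(h)=[m]$ and $T(u_j)=\emptyset$. From $a_{i+1}<_Pw_i$ we get $T_i=T(w_i)\subseteq T_{i+1}$. After renumbering the $x$-indices, $T_i=\{1,\dots,i\}$ for all $i$. Then $I_r$ consists of $h$, of the elements $a_j,w_j,w_j'$ with $j\ge r$, and of $c$ if $r=1$. So $I_r=H_r$ and $N=B$.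

\emph{Case $k=0$.} Here $g=0$, so no $y$-variable divides $N$. Also $f(a_1)=0$, so $x_{H_1}$ does not divide $N$. For $1\le i\le m-1$ we have $a_{i+1}<_Pw_i$, $w_i'\le_Pw_i$ and $f(a_{i+1})=f(w_i')=f(w_i)=i$, so \eqref{eq:tie} gives $T(a_{i+1})=T(w_i)=T(w_i')$. Thus every $x$-index of $N$ that contains $a_{i+1}$ contains $w_i'$. But $H_{i+1}$ contains $a_{i+1}$ and not $w_i'$, so $x_{H_{i+1}}$ does not divide $N$. The variables of $B$ are $y_S,x_{H_1},\dots,x_{H_m}$, so $N$ is coprime to $B$.
\end{proof}

The two cases show what the auxiliary elements do. Their multiplicities are frozen on the fiber, while those of the $a_i$ drop by $1$. So $w_i$ is tied to $a_i$ before the cancellation and to $a_{i+1}$ after it, and no $x$-index can survive.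

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
By Proposition~\ref{prop:family} and Lemma~\ref{lem:isolated}, $I_\Omega$ has a minimal generator of degree $m+1$ in both variants. Variant (I) with $e=d-2m-1$ gives (1).

For (2) take variant (II) with $e=d-3m$. The cycle $a_1\to c\to a_2\to\dots\to a_m\to a_1$ of $D(P,Q)$ shows that $S$ lies in one strongly connected component. No other element lies on a directed cycle. The elements $w_i$ and $u_j$ are maximal in both orders, so they have no outgoing arcs. The element $h$ is minimal in both orders, so it has no incoming arcs. The element $w_i'$ is minimal in $P$ and lies above $h$ only in $Q$, so its only incoming arc comes from $h$, which is on no cycle. Hence all elements outside $S$ form components of size $1$, and $\ell(P,Q)=|S|=m+1$. By Theorem~\ref{thm:upper} there is no minimal generator of degree larger than $m+1$, so the largest degree of a minimal generator is exactly $m+1=\max\{2,\ell(P,Q)\}$. As $m$ runs through the integers $m\ge2$, the value $\ell=m+1$ runs through all $\ell\ge3$.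
\end{proof}

\begin{thebibliography}{1}
\bibitem{HM} Takayuki Hibi and Kazunori Matsuda, \emph{Quadratic Gr\"obner bases of twinned order polytopes}, arXiv:1505.04289 (2015).
\end{thebibliography}
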